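\title{Shrinking targets around random points of the torus:\\ a zero--one law for all nested boxes at once}

\begin{abstract}
Let $\omega_1,\omega_2,\dots$ be independent uniform points of the torus $\mathbb T^d$. We prove that almost surely, simultaneously for all sequences of centered boxes $R_n$ with non-increasing side lengths, the set of $\beta$ with $\omega_n\in\beta+R_n$ for infinitely many $n$ has measure $0$ or $1$ according as the sum of the volumes of the boxes converges or diverges. This confirms a conjecture of Gonz\'alez Robert, Hussain, Shulga and Ward. In the divergent case almost every $\beta$ is hit asymptotically the expected number of times. The result extends to nested sequences from any class of sets with small bracketing entropy, in particular to nested convex sets. Monotonicity of the side lengths cannot be dropped, and for $d\ge2$ it cannot be replaced by monotonicity of the volumes.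
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $d\ge1$, let $\mathbb T^d=\mathbb R^d/\mathbb Z^d$, identified with $[0,1)^d$, and let $\lambda$ be Lebesgue measure on $\mathbb T^d$. For a $d$-tuple of functions $\mathbf r=(r_1,\dots,r_d)\colon\mathbb N\to(0,\frac12)^d$ put
\[
R_n=R_n(\mathbf r)=\prod_{i=1}^d[-r_i(n),r_i(n)].
\]
Since $r_i(n)<\frac12$, the box $R_n$ projects injectively to $\mathbb T^d$; we regard it as a subset of $\mathbb T^d$, of measure $\prod_i2r_i(n)$. Let $\boldsymbol\omega=(\omega_n)_{n\ge1}$ be a sequence of points of $\mathbb T^d$ (a sequence in $\mathbb R^d$ is reduced modulo $1$). The \emph{twisted lim sup set} is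
\[
\mathcal T(\boldsymbol\omega,\mathbf r)=\{\beta\in\mathbb T^d:\ \omega_n\in\beta+R_n\ \text{for infinitely many } n\}.
\]
It consists of the points that the sequence approximates infinitely often with error at most $r_i(n)$ in the $i$-th coordinate at time $n$. ``Almost every sequence'' refers to the product $\mathbb P$ of copies of $\lambda$ on $(\mathbb T^d)^{\mathbb N}$; under $\mathbb P$ the $\omega_n$ are independent and uniformly distributed, and $\mathbb E$ denotes expectation. We take the following statement from \cite{CZ}.

\medskip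
\noindent\textbf{Conjecture} (Gonz\'alez Robert, Hussain, Shulga and Ward)\textbf{.}
\textit{For almost every sequence $\boldsymbol\omega$ and for every $d$-tuple $\mathbf r$ of non-increasing functions $\mathbb N\to(0,\frac12)$, the measure $\lambda(\mathcal T(\boldsymbol\omega,\mathbf r))$ is $0$ if $\sum_n\prod_ir_i(n)<\infty$ and $1$ if $\sum_n\prod_ir_i(n)=\infty$.}
\medskip

The convergent case holds for every $\boldsymbol\omega$ and every $\mathbf r$: the set of $\beta$ hit at time $n$ is $\omega_n-R_n$, the measures of these sets have a finite sum, and the first Borel--Cantelli lemma applies in the variable $\beta$. The divergent case is also easy for one fixed $\mathbf r$. For each $\beta$ the events $\{\omega_n\in\beta+R_n\}$ are independent and their probabilities $\lambda(R_n)$ have infinite sum, so infinitely many of them occur almost surely by the second Borel--Cantelli lemma, and Fubini's theorem gives $\lambda(\mathcal T(\boldsymbol\omega,\mathbf r))=1$ for almost every $\boldsymbol\omega$. This suggests the answer, but the exceptional null set of sequences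 depends on $\mathbf r$, and there are uncountably many $\mathbf r$. The content of the conjecture is the order of the quantifiers: $\mathbf r$ may be chosen by an adversary who has seen $\boldsymbol\omega$. Some restriction on $\boldsymbol\omega$ is needed, since for $\omega_n=0$ and $r_i(n)=\frac14n^{-1/d}$ the sum diverges and $\mathcal T=\{0\}$. Some restriction on the adversary is needed as well, as Theorem~\ref{thm:sharp} below shows. The conjecture says that monotonicity is restriction enough. We prove it in a quantitative form.

\begin{theorem}\label{thm:boxes}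
For almost every $\boldsymbol\omega$ the following holds for every $d$-tuple $\mathbf r$ of non-increasing functions $\mathbb N\to(0,\frac12)$. Let $S_N=\sum_{n\le N}\prod_i2r_i(n)$.
\begin{itemize}
\item[(a)] If $\lim S_N<\infty$, then for almost every $\beta$ we have $\omega_n\in\beta+R_n$ for only finitely many $n$.
\item[(b)] If $\lim S_N=\infty$, then for almost every $\beta$,
\[
\frac{\#\{n\le N:\omega_n\in\beta+R_n\}}{S_N}\longrightarrow1\qquad(N\to\infty).
\]
\end{itemize}
In particular, the conjecture is true for every $d\ge1$.
\end{theorem}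

The proof uses two features of the boxes: they are nested, $R_1\supseteq R_2\supseteq\cdots$, and all boxes of not too small measure can be approximated from inside and outside by few fixed ones. The second feature is quantified as follows. Let $q\ge1$. A \emph{$q$-bracket} of a measurable set $A\subseteq\mathbb T^d$ is a pair of measurable sets $G^-,G^+$ with
\[
G^-\subseteq A\subseteq G^+,\qquad\lambda(G^-)\ge q^{-1}\lambda(A),\qquad\lambda(G^+)\le q\lambda(A).
\]
Let $\mathcal A$ be a class of measurable subsets of $\mathbb T^d$ and $\delta>0$. A finite family $\mathcal G$ of measurable sets is \emph{$(q,\delta)$-bracketing} for $\mathcal A$ if every $A\in\mathcal A$ with $\lambda(A)\ge\delta$ has a $q$-bracket with $G^-,G^+\in\mathcal G$. Let $N_\varepsilon(\delta)$ be the least size of a $(1+\varepsilon,\delta)$-bracketing family for $\mathcal A$, and $\infty$ if there is none. Thus $N_\varepsilon(\delta)$ counts the templates needed to describe, up to relative error $\varepsilon$ in measure, all members of $\mathcal A$ of measure at least $\delta$; its logarithm is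 the bracketing entropy.

\begin{theorem}\label{thm:entropy}
Suppose that for every $\varepsilon\in(0,1)$ there are $\gamma<\frac12$ and $C$ such that $N_\varepsilon(\delta)\le\exp(C\delta^{-\gamma})$ for $0<\delta\le1$. Then for almost every $\boldsymbol\omega$ the following holds for every sequence $A_1\supseteq A_2\supseteq\cdots$ in $\mathcal A$. If $\sum_n\lambda(A_n)<\infty$, then almost every $\beta$ satisfies $\omega_n\in\beta+A_n$ for only finitely many $n$. If $\sum_n\lambda(A_n)=\infty$, then for almost every $\beta$,
\[
\#\{n\le N:\omega_n\in\beta+A_n\}\sim\sum_{n\le N}\lambda(A_n)\qquad(N\to\infty).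
\]
\end{theorem}

\begin{corollary}\label{cor:convex}
The conclusion of Theorem~\ref{thm:entropy} holds for the class of all images in $\mathbb T^d$ of convex sets $K\subseteq v+[0,1)^d$, $v\in\mathbb R^d$.
\end{corollary}

So one set of sequences of full measure serves all nested sequences of boxes (rotated, not necessarily centered), ellipsoids and balls of arbitrary norms that fit in a translate of the unit cube. Corollary~\ref{cor:convex} contains Theorem~\ref{thm:boxes}, but the latter needs only second moments, and we prove it separately for that reason. In the opposite direction, the monotonicity of each $r_i$ cannot be relaxed much.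

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(a)] For every $d\ge1$ and every sequence $\boldsymbol\omega$ there is a non-monotone $\mathbf r$ with $r_1=\dots=r_d$, values in $(0,\frac12)$, $\sum_n\prod_ir_i(n)=\infty$ and $\lambda(\mathcal T(\boldsymbol\omega,\mathbf r))=0$.
\item[(b)] Let $d\ge2$. For almost every $\boldsymbol\omega$ there is $\mathbf r$ with values in $(0,\frac12)$ such that $\prod_ir_i(n)$ is non-increasing in $n$, $\sum_n\prod_ir_i(n)=\infty$ and $\lambda(\mathcal T(\boldsymbol\omega,\mathbf r))=0$.
\end{itemize}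
\end{theorem}

The convergent cases of Theorems~\ref{thm:boxes} and~\ref{thm:entropy} are the Borel--Cantelli argument above, so only the divergent cases need proof. Section~\ref{sec:model} shows the method on a special case in dimension one. Section~\ref{sec:orth} isolates an almost sure property of $\boldsymbol\omega$ that involves only countably many sets and derives a strong law from it. Section~\ref{sec:nested} transfers the strong law to nested sequences and proves Theorem~\ref{thm:boxes}. Sections~\ref{sec:exp} and~\ref{sec:convex} prove Theorem~\ref{thm:entropy} and Corollary~\ref{cor:convex}, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}. Throughout, $\|\cdot\|$ and $\langle\cdot,\cdot\rangle$ are the norm and inner product of $L^2(\mathbb T^d,\lambda)$, and $\mathbf 1_H$ is the indicator function of $H$. The condition $\omega_n\in\beta+H$ is written $\omega_n-\beta\in H$.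

\section{One block of random points}\label{sec:model}

Because the adversary moves after $\boldsymbol\omega$ is drawn, the final argument has to run with $\boldsymbol\omega$ fixed and with $\beta$ as the only random variable. For a finite set $B\subset\mathbb N$ with $M=\#B\ge1$ and a measurable set $H\subseteq\mathbb T^d$ with $h=\lambda(H)$, put
\begin{equation}\label{eq:count}
f(\beta)=\#\{n\in B:\omega_n-\beta\in H\},\qquad\mu=Mh,\qquad
\varphi=f-\mu=\sum_{n\in B}\big(\mathbf 1_H(\omega_n-\cdot)-h\big).
\end{equation}
For every $\boldsymbol\omega$ we have $\int f\,d\lambda=\mu$ and $\int\varphi\,d\lambda=0$. The variance of $f$ in $\beta$ is $\|\varphi\|^2$, which depends on $\boldsymbol\omega$. If the $M$ summands were orthogonal, it would equal $Mh(1-h)\le\mu$. The next lemma bounds the probability that it is much larger, and the probability that two such counts over disjoint index sets are correlated.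

\begin{lemma}\label{lem:second}
Let $\varphi,\mu,M,h$ be attached to $(B,H)$ and $\varphi',\mu',M',h'$ to $(B',H')$ as in \eqref{eq:count}, with $h,h'>0$, and let $\eta>0$.
\begin{itemize}
\item[(i)] $\mathbb P\big(\|\varphi\|^2>\mu+\eta\mu^2\big)\le\dfrac{2}{\eta^2M\mu}$.
\item[(ii)] If $B\cap B'=\emptyset$, then $\mathbb P\big(|\langle\varphi,\varphi'\rangle|>\eta\mu\mu'\big)\le\dfrac1{\eta^2M'\mu}$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $g(x)=\lambda(H\cap(H'+x))$ and $\psi=g-hh'$. The substitution $y=\omega_n-\beta$ gives $\int\mathbf 1_H(\omega_n-\beta)\mathbf 1_{H'}(\omega_m-\beta)\,d\beta=g(\omega_n-\omega_m)$, hence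
\[
\big\langle\mathbf 1_H(\omega_n-\cdot)-h,\ \mathbf 1_{H'}(\omega_m-\cdot)-h'\big\rangle=\psi(\omega_n-\omega_m).
\]
By Fubini's theorem $\int g\,d\lambda=hh'$, so $\int\psi\,d\lambda=0$; and $0\le g\le h'$, so $\int\psi^2\,d\lambda\le\int g^2\,d\lambda\le hh'^2$. (For $d=1$ and $H=H'$ an interval of length $h\le\frac12$, $g$ is the tent $\max(0,h-|x|)$, $|x|\le\frac12$.)

The random variables $\psi(\omega_n-\omega_m)$ attached to different pairs are uncorrelated. Indeed, let $n\ne m$, $n'\ne m'$ and $\{n,m\}\ne\{n',m'\}$. Some index lies in exactly one of the two pairs. Condition on all points with other indices: one of the factors $\psi(\omega_n-\omega_m)$, $\psi(\omega_{n'}-\omega_{m'})$ becomes constant, and the other has conditional mean $\int\psi\,d\lambda=0$, because its argument is still uniform on $\mathbb T^d$.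

(ii) Here $\langle\varphi,\varphi'\rangle=\sum_{n\in B,\,m\in B'}\psi(\omega_n-\omega_m)$ is a sum over $MM'$ different pairs, so its second moment is at most $MM'hh'^2=\mu\mu'h'$. Chebyshev's inequality bounds the probability by $h'/(\eta^2\mu\mu')=1/(\eta^2M'\mu)$.

(i) Take $H'=H$. Then $\psi(0)=h-h^2$ and $\psi(-x)=\psi(x)$, so
\[
\|\varphi\|^2=M(h-h^2)+W,\qquad W=2\sum_{n<m}\psi(\omega_n-\omega_m)\quad(n,m\in B),
\]
and $\mathbb E W^2\le4\binom M2h^3\le2M^2h^3$. The event in (i) implies $W>\eta\mu^2$, which has probability at most $2M^2h^3/(\eta^2M^4h^4)=2/(\eta^2M\mu)$.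
\end{proof}

The factor $1/M$ is the point. For blocks of geometrically growing length the failure probability for one set $H$ is exponentially small in the number of the block, so the estimate holds simultaneously for many sets. Monotonicity is what lets a few sets per block stand in for all $\mathbf r$. The following special case of the conjecture shows both steps.

\begin{proposition}\label{prop:model}
Let $d=1$. For almost every $\boldsymbol\omega$, every non-increasing $r\colon\mathbb N\to(0,\frac12)$ with $\limsup_nnr(n)=\infty$ satisfies $\lambda(\mathcal T(\boldsymbol\omega,r))=1$.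
\end{proposition}

\begin{proof}
\emph{A property of $\boldsymbol\omega$ alone.} Let $B_k=\{n:2^k\le n<2^{k+1}\}$ and $I_l=[-2^{-l-1},2^{-l-1}]$. For $1\le l\le k$ let $f_{k,l}$ be the count \eqref{eq:count} for $(B_k,I_l)$; its mean is $\mu=2^{k-l}\ge1$. By Lemma~\ref{lem:second}(i) with $\eta=1/k$, the inequality $\|f_{k,l}-\mu\|^2\le\mu+\mu^2/k$ fails with probability at most $2k^22^{-k}$. There are $k$ values of $l$ and $\sum_kk^32^{-k}<\infty$, so almost surely the inequality holds for all large $k$ and all $l\le k$. Where $f_{k,l}=0$ we have $(f_{k,l}-\mu)^2=\mu^2$, hence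
\begin{equation}\label{eq:uncovered}
\lambda\{\beta:f_{k,l}(\beta)=0\}\le2^{l-k}+1/k\qquad(k\ \text{large},\ 1\le l\le k).
\end{equation}

\emph{The adversary's move.} Fix $\boldsymbol\omega$ satisfying \eqref{eq:uncovered} and let $r$ be as in the statement. Put $\rho_k=r(2^{k+1})$. For $n\in B_{k+1}$ we have $nr(n)\le2^{k+2}\rho_k$, so $2^k\rho_k\to\infty$ along a subsequence. Let $l=l(k)\ge1$ be the integer with $2^{-l-1}\le\rho_k<2^{-l}$. Along the subsequence $2^{k-l}>2^k\rho_k\to\infty$; in particular $l\le k$ eventually. For $n\in B_k$ we have $r(n)\ge\rho_k$, so $I_l\subseteq[-r(n),r(n)]$. Hence the set $E_k$ of $\beta$ hit at some time in $B_k$ contains $\{f_{k,l}>0\}$, and \eqref{eq:uncovered} gives $\lambda(E_k)\to1$ along the subsequence. Finally $\mathcal T(\boldsymbol\omega,r)=\limsup_kE_k$ and $\lambda(\limsup_kE_k)\ge\limsup_k\lambda(E_k)=1$.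
\end{proof}

Three things are missing for Theorem~\ref{thm:boxes}. First, single blocks do not suffice: for $r(n)=1/(4n\log(n+1))$ the sum diverges, but $\lambda(E_k)\le\sum_{n\in B_k}2r(n)<1/k$. All blocks must then work together, which calls for the covariance bound of Lemma~\ref{lem:second}(ii) between any template of one block and any template of another. Second, means $\mu<1$ must be admitted, yet for very small $\mu$ the bounds of the lemma deteriorate and the number of templates grows. Blocks with $\mu<k^{-2}$, however, contribute a convergent series and can be discarded. Third, the asymptotic constant $1$ requires blocks and templates of ratio $1+\varepsilon$ in place of $2$.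

\section{Quasi-orthogonal blocks}\label{sec:orth}

A \emph{template system} with parameters $b>1$, $c\in(0,1]$, $k_0\ge2$ consists of pairwise disjoint, nonempty finite sets $B_k\subset\mathbb N$ and finite families $\mathcal H_k$ of measurable subsets of $\mathbb T^d$, for $k\ge k_0$, such that
\begin{equation}\label{eq:system}
M_k:=\#B_k\ge c\,b^k,\qquad M_k\lambda(H)\ge c\,k^{-2}\quad(H\in\mathcal H_k).
\end{equation}
For any measurable $H$ let $f_{k,H}$, $\mu_{k,H}=M_k\lambda(H)$ and $\varphi_{k,H}=f_{k,H}-\mu_{k,H}$ be the objects \eqref{eq:count} for $(B_k,H)$.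

\begin{definition}\label{def:qo}
A sequence $\boldsymbol\omega$ is \emph{quasi-orthogonal} for the system if there is $k_1\ge k_0$ such that for all $k\ge k_1$ and $H'\in\mathcal H_k$,
\begin{align}
\|\varphi_{k,H'}\|^2&\le\mu_{k,H'}+k^{-3}\mu_{k,H'}^2,\label{eq:diag}\\
|\langle\varphi_{j,H},\varphi_{k,H'}\rangle|&\le k^{-3}\mu_{j,H}\,\mu_{k,H'}\qquad(k_1\le j<k,\ H\in\mathcal H_j).\label{eq:offdiag}
\end{align}
\end{definition}

The exponent $3$ is a convenience: the tolerance has to be summable for Lemma~\ref{lem:slln} and to decay only polynomially for Lemma~\ref{lem:poly}.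

\begin{lemma}\label{lem:poly}
If $\#\mathcal H_k\le Ck^C$ for some constant $C\ge1$, then almost every $\boldsymbol\omega$ is quasi-orthogonal.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:second} with $\eta=k^{-3}$ and use \eqref{eq:system}. For given $H'\in\mathcal H_k$, \eqref{eq:diag} fails with probability at most $2k^6/(M_k\mu_{k,H'})\le2c^{-2}k^8b^{-k}$. For given $k_0\le j<k$, $H\in\mathcal H_j$, $H'\in\mathcal H_k$, \eqref{eq:offdiag} fails with probability at most $k^6/(M_k\mu_{j,H})\le c^{-2}k^6j^2b^{-k}\le c^{-2}k^8b^{-k}$; the saving comes from the later, longer block. For each $k$ there are at most $Ck^C+C^2k^{2C+1}$ conditions, so the probability that one of them fails is summable in $k$, and the Borel--Cantelli lemma applies.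
\end{proof}

The next lemma is deterministic in $\boldsymbol\omega$. Whichever blocks and whichever templates are chosen, with full knowledge of $\boldsymbol\omega$, the counts obey a strong law of large numbers in $\beta$.

\begin{lemma}\label{lem:slln}
Let $\boldsymbol\omega$ be quasi-orthogonal. Let $\mathcal K\subseteq\{k_0,k_0+1,\dots\}$ and $H_k\in\mathcal H_k$ $(k\in\mathcal K)$ be arbitrary with $\sum_{k\in\mathcal K}\mu_{k,H_k}=\infty$. Then for almost every $\beta$,
\[
\sum_{k\in\mathcal K,\,k\le K}f_{k,H_k}(\beta)\Big/\sum_{k\in\mathcal K,\,k\le K}\mu_{k,H_k}\longrightarrow1\qquad(K\to\infty).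
\]
\end{lemma}

\begin{proof}
Removing finitely many $k$ changes numerator and denominator by bounded amounts, and the denominator tends to infinity; so we may assume $\mathcal K\subseteq[k_1,\infty)$. All sums over $j,k$ below run over $\mathcal K$. Write $\mu_k=\mu_{k,H_k}$ and
\[
\Sigma_K=\sum_{k\le K}f_{k,H_k},\qquad s_K=\sum_{k\le K}\mu_k,\qquad F_K=\Sigma_K-s_K=\sum_{k\le K}\varphi_{k,H_k}.
\]
Expanding the square and using \eqref{eq:diag}, \eqref{eq:offdiag},
\begin{equation}\label{eq:FK}
\|F_K\|^2\le\sum_{k\le K}\Big(\mu_k+k^{-3}\mu_k^2+2k^{-3}\mu_k\sum_{j<k}\mu_j\Big)\le s_K+2\sum_{k\le K}k^{-3}\mu_ks_k .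
\end{equation}
Almost everywhere convergence will follow from the summability of $\|F_K\|^2/s_K^2$ along a subsequence on which $s_K$ grows geometrically, and monotonicity of $\Sigma_K$ fills the gaps. The crude bound $\sum_{k\le K}k^{-3}\mu_ks_k=O(s_K^2)$ would lose everything. What saves the argument is that the error created at index $k$ is tied to $s_k$, so it weighs less and less as $s_K$ grows past $s_k$.

Fix $\theta>1$. For $i\ge0$ let $I_i=\{K\ge k_1:\theta^i\le s_K<\theta^{i+1}\}$. As $s_K$ is non-decreasing and unbounded, $I_i$ is a finite, possibly empty, interval of integers, and every large $K$ lies in some $I_i$. Let $i$ run over the indices with $I_i\ne\emptyset$, put $p_i=\min I_i$, $q_i=\max I_i$, and let $(t_i)$ be either $(p_i)$ or $(q_i)$. By \eqref{eq:FK} and $s_{t_i}\ge\theta^i$,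
\[
\sum_i\frac{\|F_{t_i}\|^2}{s_{t_i}^2}\le\sum_{i\ge0}\theta^{-i}+2\sum_kk^{-3}\mu_ks_k\sum_{i:\,t_i\ge k}\theta^{-2i}.
\]
If $t_i\ge k$, then $\theta^{i+1}>s_{t_i}\ge s_k$. The least $i\ge0$ with $\theta^{i+1}>s_k$ has $\theta^{-2i}<\theta^2s_k^{-2}$, so the inner sum is at most $C_\theta s_k^{-2}$ with $C_\theta=\theta^2/(1-\theta^{-2})$. Since $\mu_k\le s_k$, the double sum is at most $C_\theta\sum_kk^{-3}<\infty$. Thus $\sum_i(F_{t_i}/s_{t_i})^2$ is integrable, hence finite almost everywhere, and $\Sigma_{t_i}(\beta)/s_{t_i}\to1$ for almost every $\beta$, along both sequences. For $K\in I_i$ we have $\Sigma_{p_i}\le\Sigma_K\le\Sigma_{q_i}$, $s_K\le\theta s_{p_i}$ and $s_{q_i}\le\theta s_K$, so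
\[
\theta^{-1}\,\Sigma_{p_i}/s_{p_i}\le\Sigma_K/s_K\le\theta\,\Sigma_{q_i}/s_{q_i}.
\]
Therefore the lower and upper limits of $\Sigma_K/s_K$ lie in $[\theta^{-1},\theta]$ almost everywhere. Let $\theta\downarrow1$ along a sequence.
\end{proof}

\section{From templates to nested sets}\label{sec:nested}

Fix $\varepsilon\in(0,1)$ and put
\[
b=1+\varepsilon,\qquad B_k=\{n\in\mathbb N:b^k\le n<b^{k+1}\},\qquad\delta_k=b^{-k}k^{-2}.
\]
An interval of length $\varepsilon b^k$ gives $|M_k-\varepsilon b^k|\le1$, so $M_{k+1}/M_k\to b$. Fix $k_0\ge2$ such that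
\begin{equation}\label{eq:blocks}
M_k\ge\max\big(1,\tfrac\varepsilon2b^k\big),\qquad M_{k+1}\le b^2M_k\qquad(k\ge k_0),
\end{equation}
and let $n_k=\min B_k$ for $k\ge k_0$. If $A_1\supseteq A_2\supseteq\cdots$, then $A_{n_{k+1}}\subseteq A_n\subseteq A_{n_k}$ for all $n\in B_k$. This sandwich is the only use of monotonicity in the proofs of Theorems~\ref{thm:boxes} and~\ref{thm:entropy}. It shows that block $k$ has to be tested against templates for $A_{n_k}$ and for $A_{n_{k+1}}$, which is why two families are merged below. The two ends of the sandwich may differ greatly in measure within one block, but the sums $\sum_kM_k\lambda(A_{n_k})$ and $\sum_kM_k\lambda(A_{n_{k+1}})$ differ essentially by a shift of the index, which costs a factor $b^2$.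

In a $(q,\delta)$-bracketing family, members of measure less than $\delta/q$ never occur in a $q$-bracket of a set of measure at least $\delta$. Discarding them leaves a $(q,\delta)$-bracketing family; we call such a family \emph{reduced}.

\begin{lemma}\label{lem:transfer}
Let $q\ge1$, let $\mathcal A$ be a class of measurable subsets of $\mathbb T^d$, let $\mathcal G_k$ be a reduced $(q,\delta_k)$-bracketing family for $\mathcal A$, and put $\mathcal H_k=\mathcal G_k\cup\mathcal G_{k+1}$ $(k\ge k_0)$. Then $(B_k,\mathcal H_k)$ is a template system. If $\boldsymbol\omega$ is quasi-orthogonal for it, then for every sequence $A_1\supseteq A_2\supseteq\cdots$ in $\mathcal A$ with $S_N:=\sum_{n\le N}\lambda(A_n)\to\infty$, the count $\nu_N(\beta)=\#\{n\le N:\omega_n-\beta\in A_n\}$ satisfies, for almost every $\beta$,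
\[
q^{-1}b^{-2}\le\liminf_{N\to\infty}\frac{\nu_N(\beta)}{S_N}\le\limsup_{N\to\infty}\frac{\nu_N(\beta)}{S_N}\le q\,b^2 .
\]
\end{lemma}

\begin{proof}
Every $H\in\mathcal H_k$ has $\lambda(H)\ge\delta_{k+1}/q\ge b^{-k-1}k^{-2}/(4q)$, so \eqref{eq:blocks} gives \eqref{eq:system} with $c=\varepsilon/(8qb)$.

Let $a_k=\lambda(A_{n_k})$, $T_K=\sum_{k_0\le k\le K}M_ka_k$, and let $\mathcal K=\{k\ge k_0:a_k\ge\delta_k\}$ be the set of blocks for which templates exist. The other blocks are negligible:
\begin{equation}\label{eq:small}
\sum_{k\ge k_0,\ k\notin\mathcal K}M_ka_k\le\sum_{k\ge k_0}(\varepsilon b^k+1)b^{-k}k^{-2}<\infty.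
\end{equation}
For $k\in\mathcal K$ choose a $q$-bracket $G_k^-,G_k^+\in\mathcal G_k$ of $A_{n_k}$. Let $N\in B_K$ with $K>k_0$; the symbol $O(1)$ denotes a quantity bounded in $N$. The sandwich and \eqref{eq:blocks} give
\begin{equation}\label{eq:ST}
S_N\le n_{k_0}+T_K,\qquad S_N\ge\sum_{k_0\le k<K}M_ka_{k+1}\ge b^{-2}\sum_{k_0\le k<K}M_{k+1}a_{k+1}=b^{-2}\big(T_K-O(1)\big).
\end{equation}
In particular $T_K\to\infty$, and by \eqref{eq:small}
\begin{equation}\label{eq:TK}
\sum_{k\in\mathcal K,\,k\le K}M_ka_k=T_K-O(1)\longrightarrow\infty .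
\end{equation}

\emph{Upper bound.} Since $A_n\subseteq A_{n_k}$ for $n\in B_k$,
\[
\nu_N\le n_{k_0}+\sum_{k\ge k_0,\ k\notin\mathcal K}f_{k,A_{n_k}}+\sum_{k\in\mathcal K,\,k\le K}f_{k,G_k^+}.
\]
The first sum has finite integral by \eqref{eq:small}, so it is finite for almost every $\beta$. In the second, $G_k^+\in\mathcal H_k$ and $M_ka_k\le\mu_{k,G_k^+}\le qM_ka_k$; thus the means have infinite sum by \eqref{eq:TK}, and those with $k\le K$ add up to at most $qT_K$. Lemma~\ref{lem:slln} and \eqref{eq:ST} give $\nu_N(\beta)\le O(1)+(1+o(1))qT_K\le(1+o(1))qb^2S_N$ for almost every $\beta$.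

\emph{Lower bound.} Let $\mathcal K'=\{k\ge k_0:k+1\in\mathcal K\}$. For $k\in\mathcal K'$ and $n\in B_k$ we have $A_n\supseteq A_{n_{k+1}}\supseteq G_{k+1}^-\in\mathcal H_k$, so
\[
\nu_N\ge\sum_{k\in\mathcal K',\,k\le K-1}f_{k,G_{k+1}^-}.
\]
The means satisfy $\mu_{k,G_{k+1}^-}=M_k\lambda(G_{k+1}^-)\ge q^{-1}b^{-2}M_{k+1}a_{k+1}$. By \eqref{eq:TK} and \eqref{eq:ST}, those with $k\le K-1$ add up to at least $q^{-1}b^{-2}(T_K-O(1))\ge q^{-1}b^{-2}(S_N-O(1))$. Lemma~\ref{lem:slln}, applied to $\mathcal K'$, gives $\nu_N(\beta)\ge(1-o(1))q^{-1}b^{-2}S_N$ for almost every $\beta$.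
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:boxes}(b)]
Let $\mathcal A$ be the class of boxes $\prod_i[-r_i,r_i]$ with $0<r_i<\frac12$, and let $\varepsilon,b,B_k,\delta_k$ be as above. For integers $l_1,\dots,l_d\ge0$ let $Q(l_1,\dots,l_d)$ be the image in $\mathbb T^d$ of $\prod_i[-\frac12b^{-l_i},\frac12b^{-l_i}]$; its measure is $\prod_ib^{-l_i}$, the case $l_i=0$ giving the whole circle as a factor. Let $\mathcal G_k^0$ consist of these boxes with $0\le l_i\le k+1+2\log_bk$ for all $i$, so that $\#\mathcal G_k^0\le(k+2+2\log_bk)^d$.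

The family $\mathcal G_k^0$ is $(b^d,\delta_k)$-bracketing for $\mathcal A$. Indeed, let $A=\prod_i[-r_i,r_i]$ have $\lambda(A)\ge\delta_k$. All factors of $\lambda(A)=\prod_i2r_i$ are less than $1$, so $2r_i\ge\lambda(A)\ge b^{-k}k^{-2}$ for each $i$: a box of measure at least $\delta_k$ has no side shorter than $\delta_k$. Let $l_i\ge0$ be the integer with $b^{-l_i-1}<2r_i\le b^{-l_i}$; then $b^{-l_i}\ge b^{-k}k^{-2}$, that is, $l_i\le k+2\log_bk$. The boxes $G^-=Q(l_1+1,\dots,l_d+1)$ and $G^+=Q(l_1,\dots,l_d)$ belong to $\mathcal G_k^0$, satisfy $G^-\subseteq A\subseteq G^+$, and each of their sides is within a factor $b$ of the corresponding side of $A$. So they form a $b^d$-bracket of $A$.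

Let $\mathcal G_k\subseteq\mathcal G_k^0$ be the reduced family and $\mathcal H_k=\mathcal G_k\cup\mathcal G_{k+1}$. Then $\#\mathcal H_k=O_\varepsilon(k^d)$, and by Lemma~\ref{lem:poly} the set $\Omega_\varepsilon$ of quasi-orthogonal sequences has probability $1$. It does not depend on $\mathbf r$, and neither does $\Omega^*=\bigcap_{m\ge2}\Omega_{1/m}$, which also has probability $1$. Let $\boldsymbol\omega\in\Omega^*$ and let $\mathbf r$ be non-increasing with $S_N\to\infty$. The boxes $R_n$ are nested members of $\mathcal A$. By Lemma~\ref{lem:transfer} with $q=b^d$, for each $m\ge2$ the lower and upper limits of $\nu_N(\beta)/S_N$ lie in $[(1+\frac1m)^{-d-2},(1+\frac1m)^{d+2}]$ outside a null set of $\beta$. Outside the union of these countably many null sets, $\nu_N(\beta)/S_N\to1$.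
\end{proof}

\begin{remark}\label{rem:quasi}
For the zero--one law it suffices that, for some $C\ge1$, $r_i(n)\le Cr_i(m)$ for all $n\ge m$ and all $i$. The functions $\tilde r_i(n)=\min_{m\le n}r_i(m)$ are non-increasing with $r_i/C\le\tilde r_i\le r_i$. So divergence passes from $\mathbf r$ to $\tilde{\mathbf r}$, Theorem~\ref{thm:boxes} applies to $\tilde{\mathbf r}$, and $\mathcal T(\boldsymbol\omega,\tilde{\mathbf r})\subseteq\mathcal T(\boldsymbol\omega,\mathbf r)$.
\end{remark}

\section{Exponential bounds and classes of small entropy}\label{sec:exp}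

Lemmas~\ref{lem:slln} and~\ref{lem:transfer} make no assumption on the number of templates; only Lemma~\ref{lem:poly} does. Its saving $b^{-k}$ is too small as soon as the sets need not be centered. For the class of all arcs in $\mathbb T^1$, there are $\lfloor1/\delta\rfloor$ disjoint arcs of length just $\delta$, and an upper bracket of measure at most $q\delta$ contains at most $q$ of them, so $\#\mathcal G_k\ge\lfloor b^kk^2\rfloor/q$. We therefore replace Chebyshev's inequality by an exponential bound.

\begin{theorem}[Freedman's inequality {\cite[Theorem 1.6]{Freedman}}]\label{thm:freedman}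
Let $X_1,X_2,\dots$ be martingale differences for a filtration $(\mathcal F_i)$, that is, $X_i$ is $\mathcal F_i$-measurable and $\mathbb E[X_i\mid\mathcal F_{i-1}]=0$. Suppose $|X_i|\le R$, and let $V_n=\sum_{i\le n}\mathbb E[X_i^2\mid\mathcal F_{i-1}]$. Then for $t,v>0$,
\[
\mathbb P\Big(\exists n:\ \sum_{i\le n}X_i\ge t,\ V_n\le v\Big)\le\exp\Big(-\frac{t^2}{2(v+Rt)}\Big)\le\exp\Big(-\frac14\min\Big(\frac{t^2}v,\frac tR\Big)\Big).
\]
\end{theorem}

The second inequality follows from $v+Rt\le2\max(v,Rt)$. The increments to which we apply the theorem all have one form. Let $u\in L^2(\mathbb T^d)$ have $\int u\,d\lambda=0$, let $H$ have measure $h$, let $x$ be uniform on $\mathbb T^d$, and let $Y=\int u(\beta)\mathbf 1_H(x-\beta)\,d\beta=(u*\mathbf 1_H)(x)$. Then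
\begin{equation}\label{eq:incr}
\mathbb EY=0,\qquad|Y|\le\|u\|\,h^{1/2},\qquad\mathbb EY^2\le\|u\|^2h^2 .
\end{equation}
The first relation is Fubini's theorem, $\mathbb EY=h\int u\,d\lambda$; the second is the Cauchy--Schwarz inequality; the third is Young's inequality $\|u*w\|\le\|u\|\int|w|\,d\lambda$.

\begin{lemma}\label{lem:exp}
Let $(B_k,\mathcal H_k)$ be a template system with $\#\mathcal H_k\le\exp(Cb^{\gamma k})$ for some $C\ge 0$ and $0<\gamma<\frac12$. Then almost every $\boldsymbol\omega$ is quasi-orthogonal.
\end{lemma}

\begin{proof}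
Write $\eta=k^{-3}$, $M=M_k$ and $c'=c^{3/2}/32$. Since $x/(1+x)$ is increasing and $ck^{-2}\le1$,
\begin{equation}\label{eq:mu}
\mu\ge ck^{-2}\quad\text{implies}\quad\frac\mu{1+\mu}\ge\frac c2k^{-2}.
\end{equation}
In both steps below we show that $\min(t^2/v,t/R)\ge\frac c8k^{-8}M^{1/2}$. As $M\ge cb^k$, Freedman's bound is then at most $\exp(-c'k^{-8}b^{k/2})$.

\emph{Step 1: the diagonal bound \eqref{eq:diag}.} Let $H\in\mathcal H_k$, $h=\lambda(H)$, $\mu=Mh$. We reveal the points of the block one at a time. Let $x_1,\dots,x_M$ be the $\omega_n$, $n\in B_k$, in order, let $\mathcal F_n$ be the $\sigma$-field generated by $x_1,\dots,x_n$, and put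
\[
\Phi_n=\sum_{i\le n}\big(\mathbf 1_H(x_i-\cdot)-h\big),\qquad D_n=(\Phi_{n-1}*\mathbf 1_H)(x_n),
\]
so that $\Phi_0=0$ and $\Phi_M=\varphi_{k,H}$. Since $\int\Phi_{n-1}\,d\lambda=0$, we have $\|\Phi_n\|^2=\|\Phi_{n-1}\|^2+2D_n+h(1-h)$, and therefore
\[
\|\Phi_n\|^2=nh(1-h)+2\sum_{i\le n}D_i .
\]
By \eqref{eq:incr}, applied conditionally on $\mathcal F_{n-1}$, the $D_n$ are martingale differences with $|D_n|\le\|\Phi_{n-1}\|h^{1/2}$ and $\mathbb E[D_n^2\mid\mathcal F_{n-1}]\le\|\Phi_{n-1}\|^2h^2$. The increments are thus controlled by the very quantity we want to bound. A stopping time breaks the circle. Let $L=\mu+\eta\mu^2\le\mu(1+\mu)$ and let $\tau$ be the least $n\le M$ with $\|\Phi_n\|^2>L$, or $\infty$ if there is none. The event $\{n\le\tau\}$ belongs to $\mathcal F_{n-1}$, and on it $\|\Phi_{n-1}\|^2\le L$. Hence $X_n=D_n\mathbf 1_{\{n\le\tau\}}$ $(n\le M)$ are martingale differences bounded by $R=(Lh)^{1/2}$, with total conditional variance at most $v=MLh^2=L\mu h$. If \eqref{eq:diag} fails for $H$, then $\tau\le M$, and since $\tau h(1-h)\le\mu$,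
\[
\sum_{i\le\tau}X_i>\frac{L-\mu}2=\frac{\eta\mu^2}2=:t .
\]
Using $L\le\mu(1+\mu)$, $h=\mu/M$ and \eqref{eq:mu},
\[
\frac{t^2}v=\frac{\eta^2\mu^3}{4Lh}\ge\frac{\eta^2M}4\,\frac\mu{1+\mu}\ge\frac c8k^{-8}M,\qquad
\frac tR=\frac{\eta\mu^2}{2(Lh)^{1/2}}\ge\frac{\eta M^{1/2}\mu}{2(1+\mu)^{1/2}}\ge\frac c4k^{-5}M^{1/2}.
\]
Let $\mathcal E_k$ be the event that \eqref{eq:diag} holds for all members of $\mathcal H_k$. Its complement has probability at most $\exp(Cb^{\gamma k}-c'k^{-8}b^{k/2})$, which is summable because $\gamma<\frac12$. So almost surely $\mathcal E_k$ holds for all large $k$.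

\emph{Step 2: the off-diagonal bound \eqref{eq:offdiag}.} Let $k_0\le j<k$, $H\in\mathcal H_j$, $H'\in\mathcal H_k$, and write $\mu=\mu_{j,H}$, $\mu'=\mu_{k,H'}$, $h'=\lambda(H')$. Condition on the points $\omega_n$, $n\in B_j$. They determine $u=\varphi_{j,H}$ and decide $\mathcal E_j$; assume that $\mathcal E_j$ holds, so that $\|u\|^2\le\mu(1+\mu)$. As $\int u\,d\lambda=0$,
\[
\langle\varphi_{j,H},\varphi_{k,H'}\rangle=\sum_{m\in B_k}Y_m,\qquad Y_m=(u*\mathbf 1_{H'})(\omega_m).
\]
Since $B_j\cap B_k=\emptyset$, the $Y_m$ are conditionally independent, and by \eqref{eq:incr} they are centered, bounded by $R=(\mu(1+\mu)h')^{1/2}$, with total variance at most $v=Mh'^2\mu(1+\mu)$. Let $t=\eta\mu\mu'=\eta\mu Mh'$. Both $\mu\ge cj^{-2}$ and $\mu'$ are at least $ck^{-2}$, so by \eqref{eq:mu}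
\[
\frac{t^2}v=\eta^2M\frac\mu{1+\mu}\ge\frac c2k^{-8}M,\qquad
\frac tR=\eta\Big(\frac\mu{1+\mu}\Big)^{1/2}(M\mu')^{1/2}\ge\frac c{\sqrt2}k^{-5}M^{1/2}.
\]
Freedman's inequality for $(Y_m)$ and for $(-Y_m)$ shows that the probability that $\mathcal E_j$ holds and \eqref{eq:offdiag} fails is at most $2\exp(-c'k^{-8}b^{k/2})$. Summing over $j<k$, $H$ and $H'$ gives at most $2k\exp(2Cb^{\gamma k}-c'k^{-8}b^{k/2})$, again summable in $k$. Hence almost surely, for all large $k$, \eqref{eq:offdiag} holds for every $j<k$ for which $\mathcal E_j$ holds. Together with Step 1 this yields an index $k_1$ as in Definition~\ref{def:qo}.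
\end{proof}

The threshold $\frac12$ enters only through the ratio $t/R$, which for small means is $M^{1/2}$ up to powers of $k$.

\begin{proof}[Proof of Theorem~\ref{thm:entropy}, divergent case]
Fix $\varepsilon\in(0,1)$ and let $b=1+\varepsilon$, $B_k$, $\delta_k$ be as in Section~\ref{sec:nested}. Increasing $\gamma$ and $C$ if necessary, we may assume $0<\gamma<\frac12$ and $C\ge0$. Let $\mathcal G_k$ be obtained by reducing a $(b,\delta_k)$-bracketing family of size $N_\varepsilon(\delta_k)\le\exp(Cb^{\gamma k}k^{2\gamma})$, and let $\mathcal H_k=\mathcal G_k\cup\mathcal G_{k+1}$. For $\gamma'\in(\gamma,\frac12)$ and a suitable $C'$,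
\[
\#\mathcal H_k\le2\exp\big(Cb^{\gamma(k+1)}(k+1)^{2\gamma}\big)\le\exp\big(C'b^{\gamma'k}\big).
\]
By Lemma~\ref{lem:exp} the quasi-orthogonal sequences form a set $\Omega_\varepsilon$ of probability $1$, and for $\boldsymbol\omega\in\Omega_\varepsilon$ Lemma~\ref{lem:transfer} with $q=b$ places the lower and upper limits of $\nu_N(\beta)/S_N$ in $[(1+\varepsilon)^{-3},(1+\varepsilon)^3]$ for almost every $\beta$. Take $\boldsymbol\omega\in\bigcap_{m\ge2}\Omega_{1/m}$ and conclude as at the end of the proof of Theorem~\ref{thm:boxes}(b).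
\end{proof}

\section{Bracketing convex sets}\label{sec:convex}

We write $|X|$ for Lebesgue measure in $\mathbb R^d$, $|x|$ for the Euclidean norm and $\mathbb B$ for the closed unit ball. Three standard facts are used.
\begin{itemize}
\item A bounded convex set $K$ has a null boundary, so it is measurable and $|K|=|\overline K|$. If $|K|>0$, then $K$ has nonempty interior and $\operatorname{int}\overline K=\operatorname{int}K$.
\item \emph{John's theorem.} If $X\subset\mathbb R^d$ is compact and convex with nonempty interior, there are $z\in X$ and an invertible linear map $T$ with $z+T(\mathbb B)\subseteq X\subseteq z+d\,T(\mathbb B)$.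
\item The \emph{support function} of a nonempty compact convex set $X$ is $h_X(\xi)=\max_{x\in X}x\cdot\xi$, $|\xi|=1$. One has $X\subseteq X'$ if and only if $h_X\le h_{X'}$; $h_{aX+y}(\xi)=ah_X(\xi)+y\cdot\xi$ for $a\ge0$; and for the convex hull of a finite set the maximum is attained at a point of that set.
\end{itemize}

A convex set of measure $\delta$ can be long and thin, and the approximation has to be relative to its measure. John's theorem makes the set round by a linear map, and a round set is approximated to relative accuracy $\kappa$ by a polytope whose number of vertices depends on $d$ and $\kappa$ only. To obtain a finite family we move the vertices to a grid; since the set has width at least a constant times $\delta$ in every direction, a mesh of order $\kappa\delta$ is fine enough. A bounded number of vertices, each with $O(\delta^{-d})$ positions, gives polynomially many polytopes.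

\begin{proposition}\label{prop:polytopes}
For $\varepsilon\in(0,1)$ there is $C=C(d,\varepsilon)$ such that for every $\delta\in(0,1]$ there is a family $\mathcal P$ of at most $2(C/\delta)^C$ compact convex sets with the following property: every convex $K\subseteq[0,2]^d$ with $|K|\ge\delta$ has $P^-,P^+\in\mathcal P$ with $P^-\subseteq K\subseteq P^+$, $|P^-|\ge(1+\varepsilon)^{-1}|K|$ and $|P^+|\le(1+\varepsilon)|K|$.
\end{proposition}

\begin{proof}
\emph{The family.} Choose $\kappa=\kappa(d,\varepsilon)\in(0,\frac14)$ so small that, with $s=1-2\kappa$ and $s'=\frac{1-\kappa}{1-3\kappa}\ge1$,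
\[
s^{2d}\ge(1+\varepsilon)^{-1},\qquad\big(s'(1+\kappa)\big)^d\le1+\varepsilon .
\]
Let $V=\lfloor(1+2d/\kappa)^d\rfloor$, $\rho=2^{-d}d^{-d-(d-1)/2}\delta\le1$, $w=\kappa\rho/\sqrt d$ and $\Gamma=w\mathbb Z^d\cap[-1,3]^d$. Every point of $[0,2]^d$ is within distance $w\sqrt d=\kappa\rho$ of a point of $\Gamma$, and $\#\Gamma\le(5/w)^d$. Let $\mathcal P$ consist of the sets
\[
z'+s(Y-z')\quad\text{and}\quad z'+s'(Y-z'),\qquad Y=\operatorname{conv}\{y_1',\dots,y_V'\},\qquad z',y_1',\dots,y_V'\in\Gamma .
\]
Then $\#\mathcal P\le2(5/w)^{d(V+1)}\le2(C/\delta)^C$.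

\emph{Normalization.} Let $K$ be given, let $z,T$ be as in John's theorem for $\overline K$, and put $Q=T^{-1}(\overline K-z)$, so that $\mathbb B\subseteq Q\subseteq d\,\mathbb B$ and $h_Q\ge1$. The ellipsoid $z+T(\mathbb B)$ lies in $[0,2]^d$, of diameter $2\sqrt d$, so its semi-axes are at most $\sqrt d$; and $|T(\mathbb B)|\ge d^{-d}\delta$. If $a$ is the shortest semi-axis, then $d^{-d}\delta\le|\mathbb B|\,a\,d^{(d-1)/2}\le2^da\,d^{(d-1)/2}$, so $a\ge\rho$. Thus $\rho\mathbb B\subseteq T(\mathbb B)$, which means $|T^{-1}y|\le|y|/\rho$ for all $y$.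

\emph{A polytope close to $Q$.} A maximal subset of $Q$ with mutual distances greater than $\kappa$ has at most $V$ points, because the balls of radius $\kappa/2$ about its points are disjoint and lie in $(d+\kappa/2)\mathbb B$; by maximality every point of $Q$ is within $\kappa$ of it. List it, with repetitions, as $x_1,\dots,x_V$. Choose $y_i',z'\in\Gamma$ within distance $\kappa\rho$ of $z+Tx_i$ and of $z$, respectively; these points lie in $\overline K\subseteq[0,2]^d$. Put $x_i'=T^{-1}(y_i'-z)$, $u=T^{-1}(z'-z)$ and $P=\operatorname{conv}\{x_1',\dots,x_V'\}$. Then $|x_i'-x_i|\le\kappa$ and $|u|\le\kappa$. Every point of $Q$ is within $2\kappa$ of some $x_i'$, and every $x_i'$ is within $\kappa$ of $Q$. Since $h_Q\ge1$,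
\[
(1-2\kappa)h_Q\le h_Q-2\kappa\le h_P\le h_Q+\kappa\le(1+\kappa)h_Q,
\]
that is, $sQ\subseteq P\subseteq(1+\kappa)Q$. The polytope $P$ need neither contain $Q$ nor lie in it. We shrink and expand it about $u$, which corresponds to a grid point, and not about $0$, which does not. Note that $|u\cdot\xi|\le\kappa\le\kappa h_Q(\xi)$.

\emph{Inner set.} The support function of $sP+(1-s)u$ is at most $\big(s(1+\kappa)+(1-s)\kappa\big)h_Q=(s+\kappa)h_Q=(1-\kappa)h_Q$. So $sP+(1-s)u\subseteq(1-\kappa)Q\subseteq\operatorname{int}Q$, the last inclusion because $0\in\operatorname{int}Q$. Its volume is $s^d|P|\ge s^{2d}|Q|$.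

\emph{Outer set.} The support function of $s'P-(s'-1)u$ is at least $\big(s'(1-2\kappa)-(s'-1)\kappa\big)h_Q=\big(s'(1-3\kappa)+\kappa\big)h_Q=h_Q$. So this set contains $Q$, and its volume is at most $(s'(1+\kappa))^d|Q|$.

The affine map $x\mapsto z+Tx$ preserves ratios of volumes and sends $Q$, $P$, $u$ to $\overline K$, $Y=\operatorname{conv}\{y_i'\}$, $z'$. It sends the inner and outer sets to $P^-=z'+s(Y-z')$ and $P^+=z'+s'(Y-z')$, which belong to $\mathcal P$. We obtain $P^-\subseteq\operatorname{int}\overline K=\operatorname{int}K\subseteq K\subseteq\overline K\subseteq P^+$, and the volume bounds follow from the choice of $\kappa$.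
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:convex}]
Let $\pi\colon\mathbb R^d\to\mathbb T^d$ be the projection and let $A=\pi(K)$ with $K\subseteq v+[0,1)^d$ convex. Translating by an integer vector, we may take $v\in[0,1)^d$, so $K\subseteq[0,2]^d$. The projection is injective on $K$, hence $\lambda(A)=|K|$. If $\lambda(A)\ge\delta$, let $P^\pm$ be as in Proposition~\ref{prop:polytopes}. Then $\pi(P^-)\subseteq A\subseteq\pi(P^+)$, $\lambda(\pi(P^-))=|P^-|$ because $P^-\subseteq K$, and $\lambda(\pi(P^+))\le|P^+|$. So the images of the members of $\mathcal P$ form a $(1+\varepsilon,\delta)$-bracketing family, and $N_\varepsilon(\delta)\le2(C/\delta)^C\le\exp(C'\delta^{-1/4})$. Theorem~\ref{thm:entropy} applies.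
\end{proof}

\section{What fails without monotonicity}\label{sec:sharp}

Without any restriction the adversary gives large boxes to points that cluster and negligible boxes to all others.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
By compactness there is $x\in\mathbb T^d$ each of whose neighborhoods contains $\omega_n$ for infinitely many $n$. Choose successively disjoint sets $J_k\subset\{3,4,\dots\}$, $k\ge2$, with $\#J_k=2^{kd}$ and with $\omega_n$ within sup-distance $2^{-k}$ of $x$ for $n\in J_k$. For all $i$ put $r_i(n)=2^{-k}$ if $n\in J_k$, and $r_i(n)=2^{-n-1}$ if $n\notin\bigcup_kJ_k$. The values are at most $\frac14$, and $r_i$ is not monotone, since $r_i(1)=\frac14$, $r_i(2)=\frac18$ and $r_i=\frac14$ on $J_2$. Each $J_k$ contributes $2^{kd}2^{-kd}=1$ to $\sum_n\prod_ir_i(n)$, which therefore diverges. The $\beta$ hit at infinitely many times outside $\bigcup_kJ_k$ form a null set by the Borel--Cantelli lemma. A point $\beta$ hit at a time in $J_k$ is within $2^{1-k}$ of $x$, and the $J_k$ are finite, so a point hit at infinitely many times in $\bigcup_kJ_k$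 equals $x$.
\end{proof}

In part (b) the adversary can no longer ignore points: each point receives a box of prescribed volume, and only the shape is free. Consider $N=2^L$ random points in $\mathbb T^2$ and rectangles of area about $1/N$. If all rectangles have the same shape, the overlaps are those of independent placement. But there are about $L$ essentially different dyadic shapes, and a choice of shape for each point allows roughly $L^N$ configurations, against the polynomially many templates per block in Theorem~\ref{thm:boxes}. For a fixed $m$, a cell of area $1/N$ around a given point contains $m-1$ further points with a probability $p$ that is small but bounded below as $N\to\infty$. A typical point therefore lies in about $Lp\to\infty$ such crowded cells of different shapes. The collection of all crowded cells covers almost all points many times over and is too large; a random subcollection of about $N/\sqrt m$ cells still covers most of them. Giving each point the shape of a retained cell confines the rectangles to an area of order $1/\sqrt m$.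

For $L\ge4$, $N=2^L$ and a function $s\colon\{1,\dots,N\}\to\{2,\dots,L-2\}$ let
\[
U(s)=\bigcup_{n\le N}\Big(\bar\omega_n+[-2^{-s(n)},2^{-s(n)}]\times[-2^{s(n)-L},2^{s(n)-L}]\Big)\subseteq\mathbb T^2,
\]
where $\bar\omega_n\in\mathbb T^2$ consists of the first two coordinates of $\omega_n$. The $\bar\omega_n$ are independent and uniform on $\mathbb T^2$, and each rectangle has area $4/N$. We write $\lambda_2$ for Lebesgue measure on $\mathbb T^2$.

\begin{lemma}\label{lem:shapes}
For $\tau\in(0,1)$ there is $L_0(\tau)$ such that for all $L\ge L_0(\tau)$, $\ \mathbb P\big(\min_s\lambda_2(U(s))>\tau\big)\le\tau$.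
\end{lemma}

\begin{proof}
\emph{Crowded cells.} For $2\le s\le L-2$ let $\mathcal D_s$ be the partition of $[0,1)^2$ into half-open dyadic boxes of width $2^{-s}$ and height $2^{s-L}$, each of area $1/N$, and let $D_s(x)\in\mathcal D_s$ be the box containing $x$. There are $\sigma=L-3$ shapes $s$. A \emph{cell} is a pair $(s,D)$ with $D\in\mathcal D_s$. Fix an integer $m\ge2$, to be chosen at the end, and call a cell \emph{crowded} if $D$ contains $\bar\omega_n$ for at least $m$ indices $n\le N$. Let $\deg(n)$ be the number of $s$ for which $(s,D_s(\bar\omega_n))$ is crowded. Let $p$ be the probability that a binomial variable with $N-1$ trials and success probability $1/N$ is at least $m-1$. Then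
\[
p\ge\binom{N-1}{m-1}N^{-(m-1)}\Big(1-\frac1N\Big)^{N-m}\longrightarrow\frac{e^{-1}}{(m-1)!}\qquad(L\to\infty),
\]
so for fixed $m$ we have $\sigma p\ge\sigma p^2\to\infty$ as $L\to\infty$.

\emph{Degrees concentrate.} We claim that for every $n\le N$,
\begin{equation}\label{eq:deg}
\mathbb E\deg(n)=\sigma p,\qquad\mathbb P\big(\deg(n)<\sigma p/2\big)\le\frac{12}{\sigma p^2}.
\end{equation}
By symmetry take $n=1$, and condition on $\bar\omega_1=x$. Then $\deg(1)=\sum_s\mathbf 1_{E_s}$, where $E_s$ is the event that at least $m-1$ of the points $\bar\omega_2,\dots,\bar\omega_N$ lie in $D_s(x)$, and $\mathbb P(E_s)=p$. The events $E_s$ are nearly uncorrelated because cells of different shapes through $x$ overlap little. Let $s<t$. Dyadic intervals with a common point are nested, so $D_s(x)\cap D_t(x)$ has width $2^{-t}$, height $2^{s-L}$ and area $2^{-(t-s)}/N$; it contains one of $\bar\omega_2,\dots,\bar\omega_N$ with probability at most $2^{-(t-s)}$. Let $X$ and $Y$ be the numbers of these points in the disjoint sets $D_s(x)\setminus D_t(x)$ and $D_t(x)\setminus D_s(x)$.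 If the intersection contains none of the points, $E_s\cap E_t$ forces $X\ge m-1$ and $Y\ge m-1$. Given $X=a$, the other $N-1-a$ points are independent and uniform outside $D_s(x)\setminus D_t(x)$, so $Y$ is binomial with $N-1-a$ trials and a success probability that does not depend on $a$. Hence $G(a)=\mathbb P(Y\ge m-1\mid X=a)$ is non-increasing, while $F(a)=\mathbf 1_{\{a\ge m-1\}}$ is non-decreasing. Chebyshev's association inequality $\mathbb E[F(X)G(X)]\le\mathbb EF(X)\,\mathbb EG(X)$, which follows by taking expectations in $(F(X)-F(X'))(G(X)-G(X'))\le0$ for an independent copy $X'$, gives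
\[
\mathbb P(X\ge m-1,\ Y\ge m-1)\le\mathbb P(X\ge m-1)\,\mathbb P(Y\ge m-1)\le\mathbb P(E_s)\,\mathbb P(E_t)=p^2 .
\]
So $\mathbb P(E_s\cap E_t)\le p^2+2^{-(t-s)}$, and the conditional variance of $\deg(1)$ is at most $\sigma p+2\sum_{s<t}2^{-(t-s)}\le3\sigma$. The conditional mean is $\sigma p$, and Chebyshev's inequality gives the bound $3\sigma/(\sigma p/2)^2=12/(\sigma p^2)$ for every $x$. This proves \eqref{eq:deg}.

\emph{Random selection.} Let $\alpha=\sqrt m/(\sigma p)$, which is at most $1$ for large $L$. On an enlarged probability space, mark each cell with probability $\alpha$, independently of the other cells and of $\boldsymbol\omega$, and call a cell \emph{retained} if it is crowded and marked. Let $Z$ be the number of retained cells and $W$ the number of $n\le N$ for which none of the cells $(s,D_s(\bar\omega_n))$ is retained. Counting pairs of a crowded cell and a point in it shows that $m$ times the number of crowded cells is at most $\sum_n\deg(n)$, so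
\[
\mathbb EZ\le\alpha\,\frac{N\sigma p}m=\frac N{\sqrt m}.
\]
Given $\boldsymbol\omega$, the index $n$ is counted in $W$ with probability $(1-\alpha)^{\deg(n)}\le e^{-\alpha\deg(n)}$, so by \eqref{eq:deg}
\[
\mathbb EW\le N\Big(\frac{12}{\sigma p^2}+e^{-\sqrt m/2}\Big).
\]
Let $s(n)$ be a shape for which $(s(n),D_{s(n)}(\bar\omega_n))$ is retained, if there is one, and $s(n)=2$ otherwise. In the first case the rectangle of $n$ is centered in $D_{s(n)}(\bar\omega_n)$ and its half-sides are the sides of that box, so it lies in the closed concentric threefold dilate of the box, of area $9/N$. In the second case it has area $4/N$. Therefore $\min_s\lambda_2(U(s))\le(9Z+4W)/N$ for every outcome of the marking. The left side is a measurable function of $\boldsymbol\omega$ alone, and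
\[
\mathbb E\min_s\lambda_2(U(s))\le\frac9{\sqrt m}+4e^{-\sqrt m/2}+\frac{48}{\sigma p^2}.
\]
Choose $m$ so that the first two terms add up to at most $\tau^2/2$, and then $L_0(\tau)$ so that $\alpha\le1$ and the third term is at most $\tau^2/2$ for $L\ge L_0(\tau)$. Markov's inequality completes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
Choose $4\le L_1<L_2<\cdots$ with $L_j\ge L_0(2^{-j})$, and put $N_j=2^{L_j}$, $N_0=0$, so that $N_j\ge2N_{j-1}$. By Lemma~\ref{lem:shapes} and the Borel--Cantelli lemma, for almost every $\boldsymbol\omega$ there is $j_0$ such that for each $j\ge j_0$ some $s_j\colon\{1,\dots,N_j\}\to\{2,\dots,L_j-2\}$ yields a union $U_j=U(s_j)$, formed with $L=L_j$, of measure at most $2^{-j}$. For $j<j_0$ let $s_j\equiv2$. For $N_{j-1}<n\le N_j$ put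
\[
r_1(n)=2^{-s_j(n)},\qquad r_2(n)=2^{s_j(n)-L_j},\qquad r_i(n)=\tfrac14\quad(3\le i\le d).
\]
All values are at most $\frac14$. The product $\prod_ir_i(n)=4^{-(d-2)}/N_j$ is non-increasing in $n$, and the indices $N_{j-1}<n\le N_j$ contribute $4^{-(d-2)}(N_j-N_{j-1})/N_j\ge\frac12\,4^{-(d-2)}$ to its sum, which therefore diverges. If $\beta$ is hit at a time $n$ with $N_{j-1}<n\le N_j$ and $j\ge j_0$, then, the boxes being symmetric, the first two coordinates of $\beta$ lie in $U_j$. Hence $\mathcal T(\boldsymbol\omega,\mathbf r)\subseteq\limsup_j(U_j\times\mathbb T^{d-2})$, and this set is null because $\sum_{j\ge j_0}\lambda_2(U_j)<\infty$.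
\end{proof}

For $d=1$ there is only one shape, monotonicity of the volume is monotonicity of $r_1$, and Theorem~\ref{thm:boxes} shows that part (b) has no analogue.

\begin{thebibliography}{9}

\bibitem{CZ}
Sam Chow and Qing-Long Zhou,
\textit{Twisted Diophantine approximation for matrix transformations of tori},
arXiv:2511.14954 (2025).

\bibitem{Freedman}
D. Freedman,
\textit{On tail probabilities for martingales},
Ann. Probab. \textbf{3} (1975).

\end{thebibliography}
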